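# Almost squares in almost all short intervals

Implied constants in $\ll$, $\asymp$, $O(\cdot)$ may depend on $\theta$, $C$ and on auxiliary functions fixed once and for all; other dependence is shown by a subscript. Lebesgue measure is written $\mathrm{meas}$.

## 1. A greedy difference of squares

**Definition.** Let $0\le\theta\le 1/2$ and $C>0$. An integer $n$ is a $(\theta,C)$-almost square if $n=ab$ for some integers $a,b$ in the interval $[n^{1/2}-Cn^\theta,\ n^{1/2}+Cn^\theta]$.

For example, $9919=91\cdot109$, where $\sqrt{9919}=99.594\ldots$ and $9919^{1/4}=9.97\ldots$. The two factors are at distances $8.59\ldots$ and $9.40\ldots$ from the square root, so $9919$ is a $(1/4,1)$-almost square. It is not a $(0,5)$-almost square, since its other factorizations into positive integers, $1\cdot 9919$, $7\cdot1417$ and $13\cdot763$, are far more unbalanced.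

We ask how short an interval around a typical $x$ can be if it is to contain an almost square. The useful way to write a product of two nearly equal integers is $(m-k)(m+k)=m^2-k^2$.

**Lemma 1.** Let $m\ge1$ and $k\ge0$ be integers with $n=m^2-k^2>0$. Then $m-k$ and $m+k$ are integers with $|(m-k)-\sqrt n|\le k$ and $0\le (m+k)-\sqrt n\le 2k$. In particular, if $2k\le Cn^\theta$, then $n$ is a $(\theta,C)$-almost square.

*Proof.* We have $\sqrt n\le m=\sqrt{n+k^2}\le\sqrt n+k$. Subtract or add $k$. $\square$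

In one range the question is easy, for every $x$ and not only for typical ones.

**Proposition 1.** Let $1/4<\theta\le1/2$ and $C>0$. There is $x_0(\theta,C)$ such that for every real $x\ge x_0$ the interval $[x,x+5x^{1/4}]$ contains a $(\theta,C)$-almost square.

*Proof.* Let $m=\lceil\sqrt x\,\rceil$, so $0\le m^2-x<2\sqrt x+1\le4\sqrt x$ for $x\ge1$. Let $k=\lfloor\sqrt{m^2-x}\rfloor$, so $k\le2x^{1/4}$. Put $n=m^2-k^2\ge x$. Since $(k+1)^2>m^2-x$,
$$0\le n-x=(m^2-x)-k^2<2k+1\le4x^{1/4}+1\le5x^{1/4}.$$
Finally $2k\le4x^{1/4}\le4n^{1/4}\le Cn^\theta$ once $x$ is large, because $\theta>1/4$. Lemma 1 applies. $\square$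

By hand, for $x=10007$: $m=101$, $m^2-x=194$, $k=13$, and $n=101^2-13^2=10032=88\cdot114$, which overshoots $x$ by $25$.

The conjecture to be settled concerns intervals of half-length $x^{1/2-\theta+\epsilon}$ around $x$. If $\epsilon>\theta-1/4$, then this half-length exceeds $5x^{1/4}$ for large $x$, and Proposition 1 shows that every such interval contains an almost square. What changes when $\epsilon$ is small? Then the interval is much shorter than $x^{1/4}$, while the overshoot of the greedy choice can be as large as $2k$ with $k$ of size $x^{1/4}$.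

## 2. Statements below the exponent $1/4$

The greedy choice used a single $m$, and hardly any of the freedom that $\theta>1/4$ gives. If $k$ may be as large as $F\asymp X^\theta$, then $m^2-x$ may be as large as $F^2$. So $m$ may take about $P=F^2/\sqrt X$ consecutive values, and $P$ is a positive power of $X$. Each $m$ is a new attempt with $k=\lfloor\sqrt{m^2-x}\rfloor$. For $x=10007$:

| $m$ | 101 | 102 | 103 | 104 | 105 | 106 |
|---|---|---|---|---|---|---|
| $k$ | 13 | 19 | 24 | 28 | 31 | 35 |
| $n=m^2-k^2$ | 10032 | 10043 | 10033 | 10032 | 10064 | 10011 |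
| $n-x$ | 25 | 36 | 26 | 25 | 57 | 4 |

The sixth attempt gives $10011=71\cdot141$. If the overshoots behaved like $P$ independent random points of an interval of length about $F$, the smallest would be about $F/P=\sqrt X/F\asymp X^{1/2-\theta}$. This explains the exponent. But the attempts are not independent: $10032$ appears twice already.

For a fixed $x$, a small overshoot means that the fractional part of $\sqrt{m^2-x}$ is small for one of about $P$ consecutive values of $m$. We need much less than a statement about every $x$.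

**Definition.** "Almost all" means: for every sufficiently large real $X$, the stated property holds for all $x\in[X,2X]$ apart from a set of measure $o(X)$.

**Conjecture (Tsz Ho Chan, "Finding almost squares VI", arXiv:1412.8057 (2014)).** Given $1/4<\theta\le1/2$, $C>0$ and any $\epsilon>0$: for $x$ sufficiently large, almost all intervals $[x-x^{1/2-\theta+\epsilon},x+x^{1/2-\theta+\epsilon}]$ contain a $(\theta,C)$-almost square.

The conjecture is true. It follows from two quantitative theorems.

**Theorem 1.** Let $1/4<\theta<1/2$, $C>0$. There is $X_0(\theta,C)$ such that for all $X\ge X_0$ and all real $\psi\ge1$ ($\psi$ may depend on $X$),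
$$\mathrm{meas}\{x\in[X,2X]:[x-\psi X^{1/2-\theta},x+\psi X^{1/2-\theta}]\text{ contains no }(\theta,C)\text{-almost square}\}\ll_{\theta,C}X/\psi.$$

**Theorem 2.** Let $C>0$, $X\ge X_0(C)$, $1\le\psi\le X^{1/4}$. The measure of the $x\in[X,2X]$ for which $[x-\psi\log X,x+\psi\log X]$ contains no $(1/2,C)$-almost square is $\ll_CX\big(\psi^{-1}+\psi^{-1/2}/\log X\big)$.

**Corollary.** The Conjecture holds for all $1/4<\theta\le1/2$, $C>0$, $\epsilon>0$.

*Proof from Theorems 1 and 2.* Let $\theta<1/2$ and take $\psi=X^\epsilon$ in Theorem 1. For $x\ge X$ we have $x^{1/2-\theta+\epsilon}\ge\psi X^{1/2-\theta}$, so the exceptional set has measure $O(X^{1-\epsilon})=o(X)$. Let $\theta=1/2$ and take $\psi=\log X$ in Theorem 2. For $x\ge X$ and $X$ large, $x^\epsilon\ge(\log X)^2=\psi\log X$, so the exceptional set has measure $O(X/\log X)=o(X)$. $\square$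

The next theorem is a complement; the proof of the Conjecture does not use it.

**Theorem 3.**

(a) Let $0\le\theta\le1/2$, $C>0$, $0<H\le X/2$, $X\ge1$. The measure of the $x\in[X,2X]$ for which $[x-H,x+H]$ contains a $(\theta,C)$-almost square is $O_C(HX^{1/2+\theta})$. Together with Theorem 1 this gives, for $1/4<\theta<1/2$, a threshold at $x^{1/2-\theta}$: with half-length $\psi(X)X^{1/2-\theta}$, almost all intervals contain an almost square if $\psi\to\infty$, and almost none do if $\psi\to0$.

(b) For $\theta=1/2$, almost no interval contains a $(1/2,C)$-almost square if the half-length is $o\big((\log X)^{\delta_0}(\log\log X)^{3/2}\big)$, where $\delta_0=1-\frac{1+\log\log2}{\log2}=0.086\ldots$. Almost all do if the half-length divided by $\log X$ tends to $\infty$.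

(c) For $0\le\theta\le1/2$, $C>0$, the assertion "for every $\epsilon>0$, almost all intervals $[x-x^{1/2-\theta+\epsilon},x+x^{1/2-\theta+\epsilon}]$ contain a $(\theta,C)$-almost square" is true if and only if $\theta=0$, or $\theta>1/4$, or ($\theta=1/4$ and $C\ge1$).

## 3. A count with constant mean, and intervals that stay empty

The natural approach is to count almost squares near $x$ with smooth weights and compute the average over $x$. Fix smooth nonnegative functions, not identically $0$: $\varphi\in C_c^\infty((1,2))$, $W\in C_c^\infty((-1,1))$, and $V\in C_c^\infty(\mathbb R)$ supported in $[\frac12,\frac52]$ with $V=1$ on $[1,2]$. Define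
$$R(x)=\sum_{m\ge1}\sum_{k\in\mathbb Z}2m\,\varphi(k/F)\,W\Big(\frac{m^2-k^2-x}H\Big),\qquad M=HF\int\varphi\int W.\tag{1}$$
A nonzero term has $F<k<2F$ and $|m^2-k^2-x|<H$. For each $x$ the sum is finite, and $R$ is continuous.

**Link.** Suppose $H\le X/100$, $F\le\frac C8X^\theta$, $x\in[X,2X]$ and $R(x)>0$. Then $[x-H,x+H]$ contains a $(\theta,C)$-almost square. Indeed there are $m,k$ as above with $n=m^2-k^2\ge x-H\ge X/2$ and $|n-x|<H$. Moreover $2k\le4F$ and $Cn^\theta\ge CX^\theta/\sqrt2\ge8F/\sqrt2\ge4F$, so Lemma 1 applies.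

The weight $2m$ is there to make the continuous analogue of $R$ exactly constant.

**Continuous mean.** If $H\le X/100$ and $x\ge X/2$, then
$$\int_{\mathbb R}\int_0^\infty2\mu\,\varphi(\kappa/F)\,W\Big(\frac{\mu^2-\kappa^2-x}H\Big)d\mu\,d\kappa=M.\tag{2}$$
For fixed $\kappa$ substitute $n=\mu^2-\kappa^2$, $dn=2\mu\,d\mu$. As $\mu$ runs over $(0,\infty)$, $n$ runs over $(-\kappa^2,\infty)$, which contains the support $|n-x|<H$ of the integrand because $x-H>0$. So the inner integral is $\varphi(\kappa/F)H\int W$, and $\int\varphi(\kappa/F)d\kappa=F\int\varphi$.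

To pass from sums to integrals we use two facts about a compactly supported smooth $u$ on $\mathbb R$.

* **(E1)** For $\lambda>0$, $c\in\mathbb R$: $\big|\lambda\sum_{z\in c+\lambda\mathbb Z}u(z)-\int u\big|\le\lambda\int|u'|$.
* **(E2)** For $A\ge2$: $\sum_{t\in\mathbb Z}u(t)=\int u+O_A\big(\int|u^{(A)}|\big)$.

For (E1), on each interval, $\big|\lambda u(z)-\int_z^{z+\lambda}u\big|\le\int_z^{z+\lambda}|u(z)-u(s)|ds\le\lambda\int_z^{z+\lambda}|u'|$; add over $z$. For (E2), Poisson summation gives $\sum_tu(t)=\sum_{\xi\in\mathbb Z}\hat u(\xi)$ with $\hat u(0)=\int u$. Integrating by parts $A$ times gives $|\hat u(\xi)|\le(2\pi|\xi|)^{-A}\int|u^{(A)}|$ for $\xi\ne0$, and $\sum_{\xi\ne0}|\xi|^{-A}$ converges. To see the gain, let $u(t)=w(t/L)$ with $w$ fixed: (E1) gives error $O(1)$ and (E2) gives $O_A(L^{1-A})$.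

**Lemma 2 (first moment).** Let $1\le F\le\frac1{10}\sqrt X$ and $0<H\le X/100$. Then
$$S_1:=\int V(x/X)R(x)\,dx=M\int V(x/X)\,dx+O(XM/F).\tag{3}$$

*Proof.* The first step integrates over $x$ inside the sum. With $n=m^2-k^2$ and $s=(n-x)/H$,
$$S_1=H\sum_{m\ge1}\sum_k2m\,\varphi(k/F)\,B\Big(\frac{m^2-k^2}X\Big),\qquad B(\nu)=\int V\Big(\nu-\frac HXs\Big)W(s)\,ds.$$
The function $B$ is supported in $[0.49,2.51]$, since $H/X\le0.01$, and its derivatives are bounded. Since $k^2\le4F^2\le0.04X$, nonzero terms have $m^2\in[0.49X,2.55X]$, so $\frac12\sqrt X\le m\le2\sqrt X$.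

The second step replaces $\sum_k$ by an integral. For fixed $m$, the $k$-derivative of $\varphi(k/F)B(\frac{m^2-k^2}X)$ is $\ll\frac1F+\frac FX\ll\frac1F$ on an interval of length $F$. By (E1) the cost is $O(1)$ for each $m$, in total $O(H\sum_mm)=O(HX)$.

The third step replaces $\sum_m$ by an integral. The function $m\mapsto2m\int\varphi(k/F)B(\frac{m^2-k^2}X)dk$ has derivative $\ll F+\frac{m^2}XF\ll F$ on an interval of length $\ll\sqrt X$. By (E1) the cost is $O(HF\sqrt X)=O(HX)$.

What remains is $H\iint2m\varphi(k/F)B\,dk\,dm$, which by the definition of $B$ and (2) is $M\int V(x/X)dx$. Finally $HX\asymp XM/F$. $\square$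

So on average $R$ is $M$ with a small relative error. Does this prove anything about most $x$? It does not, because $R$ may be concentrated on few $x$. The case $\theta=1/4$, $C<1$ shows that this really occurs.

**Lemma 3.** Let $0<C<1$ and $0<\epsilon<1/4$. The measure of the $x\in[X,2X]$ for which $[x-x^{1/4+\epsilon},x+x^{1/4+\epsilon}]$ contains a $(1/4,C)$-almost square is at most $(C^2+o(1))X$.

*Proof.* Write an almost square as $n=ab=m^2-k^2$ with
$$m=\tfrac12|a+b|\in\tfrac12\mathbb Z_{\ge0},\qquad k=\tfrac12|a-b|.$$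
Since $a,b$ lie in an interval of length $2Cn^{1/4}$, we have $k\le Cn^{1/4}$, so $n\in[m^2-C^2\sqrt n,\,m^2]$. If $n$ lies in the interval around $x\in[X,2X]$, then $n\sim x$, because the half-length is $o(\sqrt x)$; and $m^2=n+O(\sqrt n)\sim x$, so $\sqrt n\sim m$. Hence $x\in[m^2-(C^2+o(1))m,\ m^2+o(m)]$. The measure of such $x$ is at most $(C^2+o(1))\sum m$ over $m\in\frac12\mathbb Z_{>0}$ with $(1-o(1))X\le m^2\le(2+o(1))X$. As the spacing is $\frac12$, this sum is $2\int_{\sqrt X}^{\sqrt{2X}}m\,dm+o(X)=(1+o(1))X$. $\square$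

Now take $F=\frac C8X^{1/4}$ and $H=X^{1/4+\epsilon}$. The weights $2m$ are $\asymp\sqrt X$, so by Lemma 2 the typical number of pairs $(m,k)$ per interval is $\asymp HF/\sqrt X\asymp X^\epsilon$, which tends to infinity. Yet by the link and Lemma 3, $R(x)=0$ on a set of measure at least $(1-C^2-o(1))X$. Here $P=F^2/\sqrt X<1$: the almost squares sit in clumps just below the numbers $m^2$, and the clumps do not overlap enough to cover everything. A proof for $\theta>1/4$ must use that $P$ is large. We therefore compute a variance.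

## 4. The variance bound and the deduction of Theorems 1 and 2

From now on $X$ is large, and
$$X^{1/4}\le F\le\tfrac1{10}\sqrt X,\qquad1\le H\le F^2.\tag{4}$$
Then $H\le X/100$ automatically. Put
$$P=\frac{F^2}{\sqrt X},\qquad\delta=\frac F{\sqrt X}=\frac PF\le\frac1{10},\qquad\text{so that }1\le P\le F\le\sqrt X.$$

**Proposition 2.** For every integer $A\ge2$, uniformly under (4),
$$\int V(x/X)\,(R(x)-M)^2\,dx\ll_AXM^2\Big(\frac{\sqrt X}{FH}+\frac{\log(2P)}H+\frac1P+\delta^A\Big).$$

We first see what it gives. If $R(x)=0$, then $(R(x)-M)^2=M^2$. Since $V\ge0$ and $V=1$ on $[1,2]$, dividing by $M^2$ yields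
$$\mathrm{meas}\{x\in[X,2X]:R(x)=0\}\ll_AX\Big(\frac{\sqrt X}{FH}+\frac{\log(2P)}H+\frac1P+\delta^A\Big).\tag{5}$$

**Proof of Theorem 1.** Let $c=\min(C/8,1/10)$, $F=cX^\theta$, $H=\psi X^{1/2-\theta}$, and let $X$ be large in terms of $\theta$ and $C$.

*Long intervals: $H\ge6X^{1/4}$.* For $x\in[X,2X]$ we have $5x^{1/4}\le5\cdot2^{1/4}X^{1/4}<6X^{1/4}\le H$, so Proposition 1 shows that there are no exceptions.

*Short intervals: $H<6X^{1/4}$, that is, $\psi<6X^{\theta-1/4}$.* The purpose is to bound each term of (5) by $O(1/\psi)$. Condition (4) holds: $X^{1/4}\le F\le\frac1{10}\sqrt X$ since $\frac14<\theta<\frac12$, also $H\ge X^{1/2-\theta}\ge1$, and $H<6X^{1/4}\le c^2X^{2\theta}=F^2$. Now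
$$\frac{\sqrt X}{FH}=\frac1{c\psi},\qquad\frac{\log(2P)}H\ll\frac{\log X}{\psi X^{1/2-\theta}}\ll\frac1\psi,\qquad\frac1P=c^{-2}X^{-2(\theta-1/4)}\le\frac{36}{c^2\psi^2}\ll\frac1\psi.$$
Choose $A=A(\theta)\ge2$ with $A(\frac12-\theta)\ge\theta-\frac14$. Then $\delta^A\le X^{-A(1/2-\theta)}\le X^{-(\theta-1/4)}<6/\psi$. By (5) and the link (valid as $F\le\frac C8X^\theta$), the exceptional set has measure $O(X/\psi)$. $\square$

**Proof of Theorem 2.** Let $c=\min(C/8,1/10)$. If $\psi<c^{-2}$ the bound is trivial, as the set has measure at most $X\le c^{-2}X/\psi$. So let $c^{-2}\le\psi\le X^{1/4}$ and take $F=\psi^{-1/2}\sqrt X$, $H=\psi\log X$. Then $X^{3/8}\le F\le c\sqrt X$, and $1\le H\le X^{1/4}\log X\le X^{3/4}\le X/\psi=F^2$ for $X$ large, so (4) holds. Here $P=\sqrt X/\psi$. With $A=2$ in (5),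
$$\frac{\sqrt X}{FH}=\frac{\psi^{-1/2}}{\log X},\qquad\frac{\log(2P)}H\ll\frac1\psi,\qquad\frac1P=\frac\psi{\sqrt X}\le\frac1\psi,\qquad\delta^2=\frac1\psi,$$
where the third bound uses $\psi^2\le\sqrt X$. Since $F\le\frac C8X^{1/2}$, the link completes the proof. $\square$

It remains to prove Proposition 2.

## 5. Pairs of differences of squares as lattice points on lines

Let $S_2=\int V(x/X)R(x)^2dx$. The aim is $S_2\approx M^2\int V(x/X)dx$.

**Integrating over $x$.** This step turns $S_2$ into a sum over quadruples of integers. For $n=n'+h$, substituting $s=(n'-x)/H$,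
$$\int V\Big(\frac xX\Big)W\Big(\frac{n-x}H\Big)W\Big(\frac{n'-x}H\Big)dx=H\,U\Big(\frac{n'}X,\frac hH\Big),$$
$$U(\nu,\tau)=\int V\Big(\nu-\frac HXs\Big)W(s)W(s+\tau)\,ds.$$
Differentiating under the integral sign shows that all partial derivatives of $U$ are bounded uniformly, and $U$ is supported in $\nu\in[0.49,2.51]$, $|\tau|\le2$. Expand $R^2$ over pairs $(m,k),(m',k')$, with $n=m^2-k^2$, $n'=m'^2-k'^2$.

**Coordinates.** This step linearizes $h$. Put $p=m-m'$ and $f=k+k'$. Then $(m,k,m',k')\leftrightarrow(p,f,m',k')$ is a bijection of $\mathbb Z^4$ and a unimodular map of $\mathbb R^4$. With $m=m'+p$, $k=f-k'$,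
$$h=(m^2-k^2)-(m'^2-k'^2)=2pm'+2fk'+p^2-f^2.$$
For fixed $(p,f)$ this is an affine function of $(m',k')$. Taking $k+k'$ and not $k-k'$ keeps $f\ge2F$ away from $0$. For real arguments define
$$\Psi_{p,f}(\mu,\kappa)=4(\mu+p)\mu\;\varphi\Big(\frac{f-\kappa}F\Big)\varphi\Big(\frac\kappa F\Big)\,U\Big(\frac{\mu^2-\kappa^2}X,\frac{2p\mu+2f\kappa+p^2-f^2}H\Big)$$
if $\mu>0$ and $\mu+p>0$, and $\Psi_{p,f}(\mu,\kappa)=0$ otherwise.

**Supports.** The purpose is to show that $\Psi$ is smooth in $(p,f,\mu,\kappa)$ and supported in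
$$|p|\le5P,\qquad2F\le f\le4F,\qquad\tfrac12\sqrt X\le\mu\le2\sqrt X,\qquad F\le\kappa\le2F,\tag{6}$$
where also $\frac12\sqrt X\le\mu+p\le2\sqrt X$. Suppose the $\varphi$ and $U$ factors are nonzero, and write $m=\mu+p$, $k=f-\kappa$, $h=2p\mu+2f\kappa+p^2-f^2$.

* $\kappa,k\in[F,2F]$, so $2F\le f\le4F$.
* $\kappa^2\le4F^2\le0.04X$, so $\mu^2\in[0.49X,2.55X]$.
* $m^2=(\mu^2-\kappa^2)+h+k^2$ with $|h|\le2H\le0.02X$, so $m^2\in[0.47X,2.57X]$.

Hence $|\mu|,|m|\in[\frac12\sqrt X,2\sqrt X]$. In particular the formula for $\Psi$ vanishes in a neighborhood of $\mu=0$ and of $\mu+p=0$, so cutting off at $\mu>0$, $\mu+p>0$ does not spoil smoothness. If $\mu,m>0$, then $m+\mu\ge\sqrt X$ and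
$$|p|=\frac{|m^2-\mu^2|}{m+\mu}=\frac{|h+k^2-\kappa^2|}{m+\mu}\le\frac{2H+3F^2}{\sqrt X}\le\frac{5F^2}{\sqrt X}=5P,$$
by $H\le F^2$. This proves (6). Consequently
$$S_2=H\sum_{p,f}\ \sum_{(m',k')\in\mathbb Z^2}\Psi_{p,f}(m',k'),\tag{7}$$
with integers $|p|\le5P$, $2F\le f\le4F$.

**Where direct summation stops.** For fixed $(p,f)$ one would like to replace the sum over $(m',k')\in\mathbb Z^2$ in (7) by the integral over $\mathbb R^2$, one variable at a time as in Lemma 2. The condition $|h|\le2H$ confines $k'$, for each $m'$, to an interval of length $2H/f\asymp H/F$. The function of $k'$ has total variation as large as $X$, so (E1) costs $O(X)$ for each of the $\asymp\sqrt X$ values of $m'$, while the integral over $k'$ is of order at most $X\cdot H/F$. The error swamps the main term as soon as $H<F$. In Theorem 1, with $\psi$ small, $H$ is near $X^{1/2-\theta}$ and $F\asymp X^\theta$, so we are in this bad range for every $\theta>1/4$.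

**The lines.** The strip is too thin to be summed over the coordinates, but it consists of long lines. Let $g=\gcd(p,f)\ge1$ (so $g=f$ if $p=0$). On $\mathbb Z^2$ the form $pm'+fk'$ takes exactly the values $gj$, $j\in\mathbb Z$, and for each $j$ its integer solutions are
$$\Big(\mu_j+t\,\frac fg,\ \kappa_j-t\,\frac pg\Big),\qquad t\in\mathbb Z,$$
for one fixed solution $(\mu_j,\kappa_j)$. (For $p=2$, $f=6$: $g=2$, the equation is $m'+3k'=j$, and the points are $(j+3t,-t)$.) On such a line $h=2gj+p^2-f^2$ is constant, so the sharp variable is frozen and the rest varies slowly. Summing along lines is cheap. Summing over lines, spaced by $2g$ in $h$, turns out to cost a relative error of about $g/H$ for the pair $(p,f)$. This can be bad for single pairs, but the gcd is small on average: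
$$\sum_{p,f}1\ll PF,\qquad\sum_{p,f}\gcd(p,f)\ll F^2+FP\log(2P).\tag{8}$$
The first bound holds since $P\ge1$ and $F\ge1$. For the second, $p=0$ contributes $\sum_{2F\le f\le4F}f\ll F^2$. For $p\neq0$, use $\gcd(p,f)\le\sum_{g\mid p,\,g\mid f}g$. At most $4F/g$ positive multiples of $g$ are $\le4F$, so
$$\sum_{0<|p|\le5P}\ \sum_f\gcd(p,f)\le\sum_{0<|p|\le5P}\ \sum_{g\mid p}g\cdot\frac{4F}g=4F\sum_{0<|p|\le5P}d(|p|)\ll FP\log(2P),$$
by the textbook bound $\sum_{q\le y}d(q)\ll y\log(2y)$ for the divisor function, $y\ge1$.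

## 6. Poisson summation along a line

**Step A.** The purpose is to replace, on every line, the sum over $t\in\mathbb Z$ by the integral over $t\in\mathbb R$. Fix $(p,f)$ and $j$, and put
$$\mu(t)=\mu_j+t\frac fg,\quad\kappa(t)=\kappa_j-t\frac pg,\quad\nu(t)=\frac{\mu(t)^2-\kappa(t)^2}X,\quad\Phi_j(t)=\Psi_{p,f}(\mu(t),\kappa(t)).$$
The second argument of $U$ is constant in $t$. On the box (6) the other ingredients satisfy the following bounds.

* $q(t)=4(\mu+p)\mu$ is a quadratic polynomial in $t$ with $q\ll X$, $q'=4(2\mu+p)\frac fg\ll\sqrt XF=X\delta$, $q''=8(\frac fg)^2\ll F^2=X\delta^2$.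
* The arguments of the two $\varphi$'s are linear in $t$ with slopes $\pm\frac p{gF}\ll\frac PF=\delta$. So their $a$-th derivatives are $\ll_a\delta^a$.
* $\nu'=\frac2X\big(\mu\frac fg+\kappa\frac pg\big)\ll\frac{\sqrt XF+FP}X\ll\delta$ because $P\le\sqrt X$; $\nu''=\frac2X\big((\frac fg)^2-(\frac pg)^2\big)\ll\frac{F^2}X=\delta^2$ because $P\le F$; and $\nu'''=0$. By the chain rule the $a$-th derivative of $U(\nu(t),\cdot)$ is a combination of terms $\partial_\nu^rU\prod_{i\le r}\nu^{(a_i)}$ with $\sum a_i=a$, so it is $\ll_a\delta^a$.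

By the Leibniz rule $\Phi_j^{(A)}\ll_AX\delta^A$. On the support $\mu(t)\in[\frac12\sqrt X,2\sqrt X]$, and $\mu(t)$ has speed $f/g\ge2F/g$, so the support lies in an interval of length $\ll\sqrt Xg/F$. By (E2),
$$\sum_{t\in\mathbb Z}\Phi_j(t)=\int\Phi_j(t)\,dt+O_A\Big(\frac{X^{3/2}\delta^Ag}F\Big).$$
If $|2gj+p^2-f^2|>2H$, both sum and integral are $0$. This leaves at most $2H/g+1$ values of $j$. By (8), the total error in (7) is
$$\ll_AH\frac{X^{3/2}\delta^A}F\sum_{p,f}(2H+g)\ll H\frac{X^{3/2}\delta^A}F\big(PFH+F^2+FP\log(2P)\big).$$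
Using $P=F^2/\sqrt X$ in each term, this equals
$$XH^2F^2\,\delta^A\Big(1+\frac{\sqrt X}{FH}+\frac{\log(2P)}H\Big).\tag{9}$$

With (E1) in place of (E2) we would get (9) with $A=1$. Since $\delta\to0$ in the situations of the Corollary, that would suffice for the Conjecture; the high power of $\delta$ serves to reach the bound $O(X/\psi)$ of Theorem 1 and the bound of Theorem 2.

## 7. Summation across the lines

**Step B.** The purpose is to replace, for every $(p,f)$, the sum over $j$ by an integral. Parametrize the line with $2p\mu+2f\kappa+p^2-f^2=z$ by $\mu$: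
$$\kappa=\kappa(p,f,\mu,z)=\frac{z-p^2+f^2-2p\mu}{2f},\qquad K(z)=\frac1{2f}\int\Psi_{p,f}(\mu,\kappa)\,d\mu.$$
Since $dt=\frac gfd\mu$ on the $j$-th line, $\int\Phi_j\,dt=2g\,K(2gj+p^2-f^2)$. For fixed $\mu$ we have $d\kappa=\frac{dz}{2f}$, so
$$\int K(z)\,dz=\iint\Psi_{p,f}(\mu,\kappa)\,d\mu\,d\kappa=:G(p,f).$$
The points $2gj+p^2-f^2$ form a progression of step $2g$, so (E1) with $\lambda=2g$ gives
$$\sum_j\int\Phi_j\,dt=G(p,f)+O\Big(g\int|K'|\Big).$$
Next we bound $K'$. Here $\partial\kappa/\partial z=\frac1{2f}$. In the $z$-derivative of $\Psi_{p,f}(\mu,\kappa(p,f,\mu,z))$, whose size is $\ll X$, the $\varphi$ factors contribute a factor $\ll\frac1{fF}\ll\frac1{F^2}$, the first argument of $U$ contributes $\ll\frac\kappa{fX}\ll\frac1X$, and the second argument $z/H$ contributes $\ll\frac1H$. As $H\le F^2\le X$, the derivative is $\ll X/H$. It is supported in $|z|\le2H$ and $\frac12\sqrt X\le\mu\le2\sqrt X$, so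
$$\int|K'|\ll\frac1F\cdot\sqrt X\,H\cdot\frac XH=\frac{X^{3/2}}F.$$
By (8) the total error in (7) is
$$\ll H\frac{X^{3/2}}F\big(F^2+FP\log(2P)\big)=XH^2F^2\Big(\frac{\sqrt X}{FH}+\frac{\log(2P)}H\Big).\tag{10}$$
The first term comes from $p=0$, the second from the average of $\gcd(p,f)$ over $p\ne0$.

## 8. The sum over $(p,f)$ and the main term

**Step C.** The purpose is to replace $\sum_{p,f}G(p,f)$ by $\iint G\,dp\,df$. For real $(p,f)$,
$$G(p,f)=\iint\frac1{2f}\,4(\mu+p)\mu\,\varphi\Big(\frac{f-\kappa}F\Big)\varphi\Big(\frac\kappa F\Big)U\Big(\frac{\mu^2-\kappa^2}X,\frac zH\Big)d\mu\,dz,\quad\kappa=\kappa(p,f,\mu,z),$$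
the integrand being $0$ outside (6) (and where $\mu\le0$ or $\mu+p\le0$). In these variables the sharp argument $z/H$ depends on neither $p$ nor $f$. From the formula for $\kappa$,
$$\frac{\partial\kappa}{\partial f}=\frac12-\frac{z-p^2-2p\mu}{2f^2}=1-\frac\kappa f,\qquad\frac{\partial\kappa}{\partial p}=-\frac{\mu+p}f.$$
On the support $0<\kappa<f$, so $\partial\kappa/\partial f$ and $\partial(f-\kappa)/\partial f=\kappa/f$ lie in $[0,1]$. Also $\partial\kappa/\partial p\ll\sqrt X/F$. The integrand is $\ll X/F$, and its derivatives are bounded as follows.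

* In $f$: the factor $\frac1{2f}$ and the $\varphi$'s contribute $\frac1F$, and $\nu=(\mu^2-\kappa^2)/X$ contributes $\frac FX$. So the $f$-derivative is $\ll\frac XF\big(\frac1F+\frac FX\big)\ll\frac X{F^2}$.
* In $p$: the factor $4(\mu+p)\mu$ contributes $\frac1{\sqrt X}$ relative to its size bound $X$; $\nu$ contributes $\frac FX\cdot\frac{\sqrt X}F=\frac1{\sqrt X}$; the $\varphi$'s contribute $\frac1F\cdot\frac{\sqrt X}F=\frac1P$. As $P\le\sqrt X$, the $p$-derivative is $\ll\frac XF\cdot\frac1P=\frac X{FP}$.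

The $(\mu,z)$-region has area $\ll\sqrt XH$. By (E1), replacing $\sum_f$ by $\int df$ costs $\ll F\cdot\sqrt XH\cdot\frac X{F^2}$ for each of the $\ll P$ integers $p$, in total $\ll PX^{3/2}H/F=HXF$. The function $p\mapsto\int G(p,f)df$ has derivative $\ll F\cdot\sqrt XH\cdot\frac X{FP}$ and is supported in $|p|\le5P$, so replacing $\sum_p$ by $\int dp$ costs $\ll HX^{3/2}$. Multiplying by the $H$ in (7), the error from Step C is
$$\ll H^2XF+H^2X^{3/2}=XH^2F^2\Big(\frac1F+\frac1P\Big)\ll\frac{XH^2F^2}P.\tag{11}$$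

**Step D.** The purpose is to evaluate what remains, $H\iiiint\Psi_{p,f}(\mu,\kappa)\,d\mu\,d\kappa\,dp\,df$, exactly. The change of variables $(p,f,\mu,\kappa)\mapsto(m,k,m',k')=(\mu+p,f-\kappa,\mu,\kappa)$ is unimodular, and $\Psi$ lives on $m,m'>0$. Inserting the definition of $U$, that is, undoing the integration over $x$, gives
$$\int V\Big(\frac xX\Big)\left(\int_{\mathbb R}\int_0^\infty2m\,\varphi\Big(\frac kF\Big)W\Big(\frac{m^2-k^2-x}H\Big)dm\,dk\right)^2dx=M^2\int V\Big(\frac xX\Big)dx$$
by (2), since $x\ge X/2$ on the support of $V(x/X)$.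

**Proof of Proposition 2.** Since $M\asymp HF$ and $\delta\le1$, the errors (9), (10), (11) give
$$S_2=M^2\int V(x/X)\,dx+O_A\Big(XM^2\Big[\frac{\sqrt X}{FH}+\frac{\log(2P)}H+\frac1P+\delta^A\Big]\Big).$$
Now
$$\int V(x/X)(R(x)-M)^2dx=S_2-2MS_1+M^2\int V(x/X)\,dx.$$
Inserting (3), the main terms cancel: $M^2-2M^2+M^2=0$. The error of (3) contributes $O(XM^2/F)$, and $\frac1F\le\frac1P$. $\square$

This completes the proofs of Theorems 1 and 2 and of the Corollary.

## 9. Pair counts, multiplication tables and clumps below squares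

**Proof of Theorem 3(a).** The purpose is to count all almost squares that could be involved. If $x\in[X,2X]$ and $H\le X/2$, any almost square $n$ in $[x-H,x+H]$ lies in $[X/2,3X]$, and $n\ge1$. If $n=ab$ with $a,b$ as in the definition, then $|a|\le\sqrt n+Cn^\theta\ll_C\sqrt X$ and $|a-b|\le2Cn^\theta\ll_CX^\theta$. As $X\ge1$, there are $O_C(X^{1/2+\theta})$ pairs $(a,b)$. The relevant $x$ are covered by that many intervals $[n-H,n+H]$ of length $2H$, which proves the bound. With $H=\psi(X)X^{1/2-\theta}$ it reads $O(\psi X)$, which is $o(X)$ if $\psi\to0$. If $\psi\to\infty$, Theorem 1 gives an exceptional set of measure $O(X/\psi)=o(X)$. $\square$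

**Proof of Theorem 3(b).** For $\theta=1/2$ we count distinct products instead of pairs. By K. Ford (*The distribution of integers with a divisor in a given interval*, Ann. of Math. 168 (2008)), the number of distinct products $ab$ with $1\le a,b\le N$ is $\asymp N^2(\log N)^{-\delta_0}(\log\log N)^{-3/2}$ for $N$ large. Every $(1/2,C)$-almost square in $[X/2,3X]$ is $|a||b|$ with $1\le|a|,|b|\le(1+C)\sqrt{3X}$, so there are $\ll X(\log X)^{-\delta_0}(\log\log X)^{-3/2}$ of them. Cover by intervals of length $2H$ as in (a): if $H=o\big((\log X)^{\delta_0}(\log\log X)^{3/2}\big)$, the total length is $o(X)$. For the last sentence of (b), let $L$ be the half-length and apply Theorem 2 with $\psi=\min(X^{1/4},L/\log X)\to\infty$; note that $\psi\log X\le L$. $\square$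

**Proof of Theorem 3(c).** The case $\theta>1/4$ is the Corollary. The other cases are treated one at a time.

*$\theta=0$: the assertion is true.* Perfect squares are $(0,C)$-almost squares ($a=b=\sqrt n$). The next square after $x$ is within $2\sqrt x+1\le x^{1/2+\epsilon}$ of $x$ for large $x$.

*$0<\theta<1/4$: the assertion fails.* Take $0<\epsilon<\theta$, so $x^{1/2-\theta+\epsilon}=o(\sqrt x)$. As in Lemma 3, an almost square is $n=m^2-k^2$ with $m=\frac12|a+b|\in\frac12\mathbb Z_{\ge0}$ and $k=\frac12|a-b|\le Cn^\theta$, so $n\in[m^2-C^2n^{2\theta},m^2]$. If $n$ lies in the interval around $x\in[X,2X]$, then $n\ll X$ and $m^2=n+k^2\ll X$. So $x$ lies within $O(X^{2\theta})+o(\sqrt X)=o(\sqrt X)$ of one of the $O(\sqrt X)$ numbers $m^2$ with $m\in\frac12\mathbb Z_{\ge0}$, $m\ll\sqrt X$. The measure of such $x$ is $o(X)$.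

*$\theta=1/4$, $C<1$: the assertion fails.* This is Lemma 3, since $C^2<1$.

*$\theta=1/4$, $C\ge1$: the assertion is true.* The purpose is to run the greedy choice of Section 1 with half-integers, for all but a small proportion of $x$. Fix $\eta\in(0,1)$. For $x\in[X,2X]$ let $m\in\frac12\mathbb Z_{>0}$ be minimal with $m^2\ge x$. The $x$ with a given $m$ fill $((m-\frac12)^2,m^2]$, of length $m-\frac14$. In this cell $\sqrt x>m-\frac12$, so all $x$ with $1\le m^2-x\le(1-\eta)(m-\frac12)$ satisfy
$$1\le m^2-x\le(1-\eta)\sqrt x,\tag{12}$$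
and they form a proportion $1-\eta-o(1)$ of the cell. The complete cells inside $[X,2X]$ have total length $X-O(\sqrt X)$, so (12) holds on a set of measure at least $(1-\eta-o(1))X$.

For $x$ with (12), let $k\ge0$ be the largest element of $m+\mathbb Z$ with $k^2\le m^2-x$. It exists, since $0$ or $\frac12$ qualifies. Put $n=m^2-k^2=(m-k)(m+k)$. Here $m-k$ is an integer and so is $m+k=2m-(m-k)$. By maximality of $k$, $0\le n-x<(k+1)^2-k^2=2k+1\ll x^{1/4}$, so $n$ lies in $[x-x^{1/4+\epsilon},x+x^{1/4+\epsilon}]$ for every $\epsilon>0$ and $X$ large. Moreover $k\le\sqrt{1-\eta}\,x^{1/4}\le\sqrt{1-\eta}\,n^{1/4}$, and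
$$0\le m-\sqrt n=\frac{k^2}{m+\sqrt n}\le\frac{k^2}{2\sqrt n}\le1.$$
So both factors are within $k+1\le\sqrt{1-\eta}\,n^{1/4}+1\le n^{1/4}\le Cn^{1/4}$ of $\sqrt n$ for $X$ large, and $n$ is a $(1/4,C)$-almost square. The exceptional set has measure at most $(\eta+o(1))X$. Since $\eta$ is arbitrary, it is $o(X)$. $\square$
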